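\title{Monotone valuations on lattice polytopes need not be CM-monotone}

\begin{abstract}
Let $\Lambda\subseteq\mathbb{R}^d$ be a lattice or a vector space over a subfield of $\mathbb{R}$. A translation-invariant valuation $\phi$ on the polytopes with vertices in $\Lambda$ has a combinatorial mixed valuation $\mathrm{CM}\phi$, the alternating sum of the values of $\phi$ on the partial Minkowski sums of its arguments. For $\Lambda=\mathbb{R}^d$ it is known that $\phi$ is monotone under inclusion if and only if $\mathrm{CM}\phi$ is monotone in its arguments, and the same has been conjectured for every $\Lambda$. We disprove the conjecture by an explicit monotone $\mathbb{Z}^3$-valuation for which the mixed inequality fails with two arguments. We also determine the $\Lambda$ for which the equivalence holds: it fails for lattices of rank at least three, and it holds for lattices of rank at most two and for vector spaces over subfields of $\mathbb{R}$.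
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Lambda\subseteq\mathbb{R}^d$ is either a lattice, that is, the set of integer combinations of $r$ linearly independent vectors ($r$ is the \emph{rank}), or a vector space over a subfield of $\mathbb{R}$. The examples to keep in mind are $\mathbb{Z}^d$, $\mathbb{Q}^d$ and $\mathbb{R}^d$. A \emph{$\Lambda$-polytope} is a convex polytope all of whose vertices lie in $\Lambda$, and $\mathcal{P}(\Lambda)$ is the family of $\Lambda$-polytopes, including $\emptyset$. A \emph{$\Lambda$-valuation} is a map $\phi\colon\mathcal{P}(\Lambda)\to\mathbb{R}$ such that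
\begin{itemize}
\item[(i)] $\phi(\emptyset)=0$;
\item[(ii)] $\phi(P\cup Q)=\phi(P)+\phi(Q)-\phi(P\cap Q)$ whenever $P,Q,P\cup Q,P\cap Q\in\mathcal{P}(\Lambda)$;
\item[(iii)] $\phi(P+t)=\phi(P)$ for all $P\in\mathcal{P}(\Lambda)$ and $t\in\Lambda$.
\end{itemize}
The volume is a $\Lambda$-valuation for every $\Lambda$, and the number of lattice points $|P\cap\mathbb{Z}^d|$ is a $\mathbb{Z}^d$-valuation. A valuation $\phi$ is \emph{monotone} if $\phi(P)\le\phi(Q)$ for all nonempty $\Lambda$-polytopes $P\subseteq Q$.

Let $P_1,\dots,P_k$ be nonempty $\Lambda$-polytopes. For $I\subseteq[k]=\{1,\dots,k\}$ let $P_I=\sum_{i\in I}P_i$ be the Minkowski sum, with $P_\emptyset=\{0\}$. The \emph{combinatorial mixed valuation} of $\phi$ is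
\[
\mathrm{CM}\phi(P_1,\dots,P_k)=\sum_{I\subseteq[k]}(-1)^{k-|I|}\,\phi(P_I),
\]
and $\phi$ is \emph{CM-monotone} if $\mathrm{CM}\phi(P_1,\dots,P_k)\le\mathrm{CM}\phi(Q_1,\dots,Q_k)$ for every $k\ge1$ and all nonempty $\Lambda$-polytopes with $P_i\subseteq Q_i$ for $i=1,\dots,k$.

The number $\mathrm{CM}\phi(P_1,\dots,P_k)$ is a $k$-fold finite difference of $\phi$ with respect to Minkowski addition: it measures the part of $\phi(P_1+\dots+P_k)$ that needs all $k$ summands. It vanishes if some $P_i$ is a point, because then the terms $I$ and $I\cup\{i\}$ cancel by (iii). For the segments $[0,e_1]$ and $[0,e_2]$ in the plane, the area gives $1-0-0+0=1$ and the lattice point count gives $4-2-2+1=1$. For $k=1$ we get $\phi(P_1)-\phi(\{0\})$, so a CM-monotone valuation is monotone. For $k=2$ and $P\subseteq Q$,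
\begin{equation}\label{eq:gain}
\mathrm{CM}\phi(Q,R)-\mathrm{CM}\phi(P,R)=\bigl[\phi(Q+R)-\phi(P+R)\bigr]-\bigl[\phi(Q)-\phi(P)\bigr].
\end{equation}
Monotonicity says that both brackets are nonnegative. CM-monotonicity says more: enlarging $P$ to $Q$ gains at least as much after $R$ has been added as before. Over the reals the stronger property comes for free. The following theorem is known, and we use it without proof.

\begin{theorem}\label{thm:real}
An $\mathbb{R}^d$-valuation is monotone if and only if it is CM-monotone.
\end{theorem}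

The problem we consider comes from Jochemko and Sanyal \cite{JS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $\Lambda$, a $\Lambda$-valuation is monotone if and only if it is CM-monotone.}
\medskip

Besides Theorem~\ref{thm:real}, the small cases speak for the conjecture: for lattices of rank at most two it has a short proof (Section~\ref{sec:poly}). It is nevertheless false.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(A)] If $\Lambda$ is a lattice of rank at least $3$, there are a monotone $\Lambda$-valuation $\phi$ and nonempty $\Lambda$-polytopes $P\subseteq Q$ and $R$ with $\mathrm{CM}\phi(P,R)>\mathrm{CM}\phi(Q,R)$.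
\item[(B)] If $\Lambda$ is a lattice of rank at most $2$, or a vector space over a subfield of $\mathbb{R}$, then every monotone $\Lambda$-valuation is CM-monotone.
\end{itemize}
\end{theorem}

Thus monotonicity and CM-monotonicity are equivalent exactly when $\Lambda$ is not a lattice of rank at least three, and for such lattices the equivalence fails already for $k=2$.

The counterexample is designed around one triple $P_0\subseteq Q_0$, $R_0$ of lattice polytopes in $\mathbb{R}^3$. Write $\Delta\phi$ for the quantity \eqref{eq:gain} on this triple; it is linear in $\phi$. We start from two valuations that measure the face of a polytope in a fixed direction. They have $\Delta=-1$ each, but they are not monotone: a new vertex beyond the face destroys the face. We repair this by adding monotone valuations whose gain pays for the lost face. Some of them have $\Delta=0$ and may be added with any weight. They pay for all bounded errors and for all faces of lattice width at least two. Faces of lattice width one have to be paid for by a valuation with $\Delta=1$, so its weight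 must stay below $2$. The core of the proof is that the weight $\frac74$ suffices.

Section~\ref{sec:poly} recalls the polynomiality of valuations and treats rank at most two. Section~\ref{sec:blocks} introduces the building blocks and shows the payment mechanism in the plane. Sections~\ref{sec:triple} and~\ref{sec:phi} compute $\Delta$ and define the counterexample, Section~\ref{sec:monotone} proves that it is monotone, and Section~\ref{sec:rank} lifts it to higher rank. Section~\ref{sec:vector} reduces the case of vector spaces to Theorem~\ref{thm:real}.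

\section{Polynomiality and lattices of rank at most two}\label{sec:poly}

The basic structural fact about valuations is the following theorem of McMullen \cite{McM77}; see also \cite{McM09}.

\begin{theorem}\label{thm:mcm}
Let $\phi$ be a $\Lambda$-valuation and let $P_1,\dots,P_k$ be nonempty $\Lambda$-polytopes. Then $\phi(n_1P_1+\dots+n_kP_k)$ is a polynomial in $n_1,\dots,n_k\in\mathbb{Z}_{\ge0}$ of total degree at most $\dim\operatorname{span}_{\mathbb{R}}\Lambda$.
\end{theorem}

\begin{lemma}\label{lem:coeff}
$\mathrm{CM}\phi(P_1,\dots,P_k)$ is the sum of the coefficients of those monomials in the polynomial $q(n_1,\dots,n_k)=\phi(n_1P_1+\dots+n_kP_k)$ that are divisible by $n_1\cdots n_k$.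
\end{lemma}

\begin{proof}
We have $\phi(P_I)=q(1_I)$, where $1_I$ is the indicator vector of $I$. A monomial in which exactly the variables $n_i$ with $i\in J$ occur takes the value $1$ at $1_I$ if $I\supseteq J$ and $0$ otherwise, and $\sum_{I\supseteq J}(-1)^{k-|I|}$ is $1$ for $J=[k]$ and $0$ otherwise.
\end{proof}

\begin{proposition}\label{prop:rank2}
If $\Lambda$ is a lattice of rank $r\le2$, every monotone $\Lambda$-valuation $\phi$ is CM-monotone.
\end{proposition}

\begin{proof}
For $k>r$, Lemma~\ref{lem:coeff} and the degree bound give $\mathrm{CM}\phi=0$. For $k=1$ the claim is monotonicity. It remains to treat $k=r=2$. Write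
\[
\phi(nP_1+mP_2)=c_{20}n^2+c_{11}nm+c_{02}m^2+c_{10}n+c_{01}m+c_{00},
\]
so that $\mathrm{CM}\phi(P_1,P_2)=c_{11}=c_{11}(P_1,P_2)$. Setting $n=0$ shows that $c_{02},c_{01},c_{00}$ depend only on $P_2$. Hence for $P_1\subseteq Q_1$ and all $m\in\mathbb{Z}_{\ge0}$,
\[
0\le\phi(Q_1+mP_2)-\phi(P_1+mP_2)=m\bigl(c_{11}(Q_1,P_2)-c_{11}(P_1,P_2)\bigr)+\text{const}.
\]
Letting $m\to\infty$ gives $c_{11}(P_1,P_2)\le c_{11}(Q_1,P_2)$. Since $\mathrm{CM}\phi$ is symmetric in its arguments, also $c_{11}(Q_1,P_2)\le c_{11}(Q_1,Q_2)$ for $P_2\subseteq Q_2$.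
\end{proof}

The proof shows where rank three leaves room. There the function $G(m)=\phi(Q+mR)-\phi(P+mR)$ is a polynomial of degree at most two, and \eqref{eq:gain} equals $G(1)-G(0)$. A linear polynomial that is nonnegative on $\mathbb{Z}_{\ge0}$ is nondecreasing, but a quadratic one may first go down and then up, provided that $G(0)$ is large enough. The task is to realize this by a valuation that is monotone on \emph{all} pairs of lattice polytopes.

\section{Three kinds of valuations}\label{sec:blocks}

From here to Section~\ref{sec:monotone}, $\Lambda=\mathbb{Z}^3$ and we say \emph{lattice polytope}. For a nonempty bounded set $X$ let $h_X(u)=\sup_{x\in X}u\cdot x$ be its support function; it satisfies $h_{X+Y}=h_X+h_Y$. For a polytope $X$ let $X^u=\{x\in X:u\cdot x=h_X(u)\}$ be its face in direction $u$; then $(X+Y)^u=X^u+Y^u$. All functions below are set to $0$ on $\emptyset$.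

A vector $u\in\mathbb{Z}^3$ is \emph{primitive} if its coordinates have greatest common divisor $1$. Put $\Lambda_u=u^\perp\cap\mathbb{Z}^3$. For primitive $u$ there is $g\in\mathbb{Z}^3$ with $u\cdot g=1$; a basis of $\Lambda_u$ together with $g$ is a basis of $\mathbb{Z}^3$, and the lattice points of each plane $u\cdot x=l$, $l\in\mathbb{Z}$, form a translate of $\Lambda_u$. A fundamental parallelogram of $\Lambda_u$ has Euclidean area $|u|$, since $g$ has height $1/|u|$ over $u^\perp$. In planes parallel to $u^\perp$ we use the \emph{normalized area} $\operatorname{ar}$, the Euclidean area divided by $|u|$. For $x,y\in\Lambda_u$ we have $x\times y=ku$ with $k\in\mathbb{Z}$; the parallelogram spanned by $x,y$ has normalized area $|k|$, and $(x,y)$ is a basis of $\Lambda_u$ if and only if $|k|=1$.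

One observation is behind every verification of (ii). Let $P,Q$ be nonempty polytopes with $P\cup Q$ convex, and let $p\in P$, $q\in Q$. The segment $[p,q]$ is connected and covered by the nonempty closed sets $[p,q]\cap P$ and $[p,q]\cap Q$, so
\begin{equation}\label{eq:segment}
[p,q]\cap P\cap Q\ne\emptyset .
\end{equation}
In particular, in checking (ii) we may assume that all four sets are nonempty.

\begin{lemma}[Point counts]\label{lem:NM}
Let $M\subset\mathbb{R}^3$ be nonempty, bounded, open and convex. Then $N_M(P)=|(P+M)\cap\mathbb{Z}^3|$ is a monotone $\mathbb{Z}^3$-valuation.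
\end{lemma}

\begin{proof}
Invariance and monotonicity are immediate, and $(P\cup Q)+M=(P+M)\cup(Q+M)$. Let $P\cup Q$ be convex and $x=p+m=q+m'$ with $p\in P$, $q\in Q$ and $m,m'\in M$. By \eqref{eq:segment} some point $(1-\lambda)p+\lambda q$ lies in $P\cap Q$, and $x=[(1-\lambda)p+\lambda q]+[(1-\lambda)m+\lambda m']$. Hence $(P\cap Q)+M=(P+M)\cap(Q+M)$, and (ii) is inclusion-exclusion for finite sets.
\end{proof}

\begin{lemma}[Faces]\label{lem:faces}
Let $u\ne0$ and let $P,Q$ be nonempty polytopes with $P\cup Q$ convex.
\begin{itemize}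
\item[(a)] If $h_P(u)=h_Q(u)$, then $(P\cup Q)^u=P^u\cup Q^u$ and $(P\cap Q)^u=P^u\cap Q^u$.
\item[(b)] If $h_P(u)>h_Q(u)$, then $(P\cup Q)^u=P^u$ and $(P\cap Q)^u=Q^u$.
\end{itemize}
In both cases $h_{P\cup Q}(u)$ is the maximum and $h_{P\cap Q}(u)$ is the minimum of $h_P(u)$ and $h_Q(u)$.
\end{lemma}

\begin{proof}
The statements on the union are immediate. In case (a), a segment from $P^u$ to $Q^u$ lies at the common level and meets $P\cap Q$ by \eqref{eq:segment}; so $P\cap Q$ reaches this level, and its points at this level form $P^u\cap Q^u$. In case (b), let $x\in Q^u$ and $p\in P^u$. The points of $(x,p]$ lie in $P\cup Q$ and above the level $h_Q(u)$, hence in $P$. As $P$ is closed, $x\in P$. So $Q^u\subseteq P\cap Q\subseteq Q$, which gives $(P\cap Q)^u=Q^u$.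
\end{proof}

Two consequences follow. First, $P\mapsto h_P(u)$ satisfies (ii). It is not translation invariant, but a sum $\sum_ih_P(u_i)$ with $\sum_iu_i=0$ is. Such a sum is a monotone valuation that is additive under Minkowski addition, so the two brackets in \eqref{eq:gain} are equal for it. Second, let $u$ be primitive and let $\psi$ be a function on lattice polytopes in planes parallel to $u^\perp$ that is invariant under $\mathbb{Z}^3$ and satisfies (ii) within each plane. Then $P\mapsto\psi(P^u)$ is a $\mathbb{Z}^3$-valuation: in case (a) the identity (ii) is that of $\psi$, and in case (b) it is trivial. We use two such functions. One is $\operatorname{ar}$, and we write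
\[
A_u(P)=\operatorname{ar}(P^u).
\]
The other is a half-open point count. Let $d\in u^\perp$ be parallel to no lattice vector, and put
\[
\psi_d(S)=\bigl|\{x\in S\cap\mathbb{Z}^3:\ x+\eta d\in S\text{ for all small }\eta>0\}\bigr| .
\]
For a closed convex set $S$ and a point $x$, the set of $\eta>0$ with $x+\eta d\in S$ is an interval, so it contains all small $\eta>0$ or no small $\eta>0$; in the first case $x\in S$. Therefore $x$ is counted for $S\cup S'$ if and only if it is counted for $S$ or for $S'$, and for $S\cap S'$ if and only if it is counted for both. This gives (ii). Both $\operatorname{ar}$ and $\psi_d$ are monotone under inclusion within a plane. Both vanish on lattice polytopes of dimension at most one, for $\psi_d$ because $d$ is not parallel to a lattice segment. On the parallelogram spanned by a basis $(e,f)$ of $\Lambda_u$ both equal $1$: the lattice points are the four vertices, $d$ has two nonzero coordinates in the basis $(e,f)$, and so it points into the parallelogram at exactly one vertex.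

If $P\subseteq Q$ are nonempty lattice polytopes, adding the vertices of $Q$ to $P$ one at a time produces a chain of lattice polytopes from $P$ to $Q$. So a valuation is monotone as soon as it does not decrease from $P$ to $\operatorname{conv}(P\cup\{v\})$ for every lattice point $v$. The next example shows on such a step how the three kinds of valuations cooperate. The proofs above do not use the dimension.

\begin{example}[A model in the plane]\label{ex:plane}
For a lattice polygon $P\subset\mathbb{R}^2$ let $\ell(P)$ be the length of the top face $P^{u}$, $u=(0,1)$. This valuation is not monotone: a new vertex above $P$ reduces it to $0$. Let $M$ be the interior of the triangle with vertices $0,(1,-1),(-1,-1)$. We claim that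
\[
\phi_2(P)=\ell(P)+N_M(P)+\bigl(h_P(u)+h_P(-u)\bigr)
\]
is monotone. Let $Q=\operatorname{conv}(P\cup\{v\})$ and $h=h_P(u)$. If $u\cdot v\le h$, then $P^u\subseteq Q^u$ and no term decreases. Otherwise $\tau=u\cdot v-h\ge1$, and $\ell$ drops by $L=\ell(P)$; let $L\ge1$. The last term gains at least $1$. Let $x$ be one of the $L-1$ lattice points in the relative interior of $P^u$. It is not in $P+M$, which lies strictly below the level $h$. For small $s>0$ the point $x'$ at level $h$ defined by $(1-s)x'+sv=x+(0,s\tau)$ is close to $x$, hence in $P^u$; so $x+(0,s\tau)\in Q$, and $(0,-s\tau)\in M$. Thus $x\in Q+M$, the count $N_M$ gains at least $L-1$, and the total gain is at least the loss.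
\end{example}

By Proposition~\ref{prop:rank2}, $\phi_2$ is CM-monotone, so the model gives no counterexample. In dimension three the same mechanism does, but it meets a new difficulty: a lattice polygon squeezed between two adjacent lattice lines has no interior lattice points, however large its area.

\section{The test triple}\label{sec:triple}

Let $r_1=(1,0,-2)$, $r_2=(0,1,-2)$ and
\[
P_0=\operatorname{conv}(-e_1,-e_2,-e_3)\ \subset\ Q_0=\operatorname{conv}(0,-e_1,-e_2,-e_3),\qquad R_0=\operatorname{conv}(0,r_1,r_2).
\]
For a function $G$ on nonempty lattice polytopes put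
\[
\Delta G=G(Q_0+R_0)-G(P_0+R_0)-G(Q_0)+G(P_0),
\]
so that $\Delta\phi=\mathrm{CM}\phi(Q_0,R_0)-\mathrm{CM}\phi(P_0,R_0)$ for a valuation $\phi$. Five directions will matter:
\[
o_1=(1,1,0),\quad o_2=(2,0,1),\quad o_3=(0,2,1),\qquad a=(2,1,1),\quad b=(1,2,1).
\]
The reflection $\iota$ that swaps the first two coordinates preserves $\mathbb{Z}^3$, the scalar product, $P_0,Q_0,R_0$ and $o_1$, and it exchanges $o_2\leftrightarrow o_3$ and $a\leftrightarrow b$.

\begin{lemma}\label{lem:deltaA}
For primitive $u$ we have $\Delta A_u=1$ if $u\in\{o_1,o_2,o_3\}$, $\Delta A_u=-1$ if $u\in\{a,b\}$, and $\Delta A_u=0$ otherwise.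
\end{lemma}

\begin{proof}
If $0\notin Q_0^u$, then $Q_0^u=P_0^u$ and $\Delta A_u=0$. So let $0\in Q_0^u$, which means that $u_1,u_2,u_3\ge0$. We have $\Delta A_u=\mu_u(Q_0^u)-\mu_u(P_0^u)$ with $\mu_u(K)=\operatorname{ar}(K+R_0^u)-\operatorname{ar}(K)-\operatorname{ar}(R_0^u)$, and $\mu_u(K)=0$ if $K$ or $R_0^u$ is a point. The values of $u$ at $0,r_1,r_2$ are $0$, $u_1-2u_3$, $u_2-2u_3$. The face $R_0^u$ is not a point if and only if the maximum is attained twice, that is, if and only if
\[
\text{(1) } u_1=u_2\ge2u_3,\qquad\text{or (2) } u_1=2u_3\ge u_2,\qquad\text{or (3) } u_2=2u_3\ge u_1 .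
\]
Since $u\ge0$ and $u\ne0$, we have $u_1=u_2>0$ in case (1), $u_1,u_3>0$ in case (2), and $u_2,u_3>0$ in case (3).

The face $Q_0^u$ is not a point if and only if some $u_i$ is $0$. This forces $u_3=0$ in case (1), $u_2=0$ in case (2) and $u_1=0$ in case (3), so $u=o_1,o_2,o_3$. The pairs $(Q_0^u,R_0^u)$ are $([0,-e_3],[r_1,r_2])$, $([0,-e_2],[0,r_1])$ and $([0,-e_1],[0,r_2])$. Now $e_3\times(r_1-r_2)=o_1$, $e_2\times r_1=-o_2$ and $e_1\times r_2=o_3$, so $\mu_u(Q_0^u)=1$ for these three $u$, and $\mu_u(Q_0^u)=0$ for all others.

The face $P_0^u$ is not a point if and only if $\min_iu_i$ is attained twice. In case (1) it is attained only at $u_3$. In case (2), $u_1>u_3$ is not minimal, so $u_2=u_3$ and $u=a$. Case (3) gives $u=b$. For $u=a$ we have $P_0^a=[-e_2,-e_3]$, $R_0^a=[0,r_1]$ and $(0,1,-1)\times r_1=-a$, so $\mu_a(P_0^a)=1$; applying $\iota$ gives $\mu_b(P_0^b)=1$. For all other $u$, $\mu_u(P_0^u)=0$.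
\end{proof}

So $A_a$ and $A_b$ are the face valuations that push $\Delta$ down. To see what the repair costs, we need $\Delta N_M$. By Theorem~\ref{thm:mcm} it is enough to know the two leading terms of $N_M$ on dilates. We use two standard facts. By Ehrhart's theorem, a three-dimensional lattice polytope $X$ satisfies
\begin{equation}\label{eq:ehrhart}
|jX\cap\mathbb{Z}^3|=j^3\operatorname{vol}X+\tfrac12j^2\sum_uA_u(X)+O(j),
\end{equation}
where, here and below, $u$ runs over the primitive vectors and only finitely many terms are nonzero. And if $F$ is a polygon parallel to $u^\perp$ and $\rho\ge0$, then a planar set that contains a translate of $jF$ and lies within distance $\rho$ of it contains $j^2\operatorname{ar}(F)+O(j)$ points of any translate of $\Lambda_u$ in its plane, with a constant depending only on $F$, $u$ and $\rho$; indeed, only $O(j)$ cells of the lattice come near the boundary of the translate of $jF$.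

\begin{lemma}\label{lem:asym}
Let $M$ be as in Lemma~\ref{lem:NM} and let $X\subset\mathbb{R}^3$ be a nonempty lattice polytope. As $j\to\infty$,
\[
N_M(jX)=j^3\operatorname{vol}X+j^2\sum_u\bigl(\lceil h_M(u)\rceil-\tfrac12\bigr)A_u(X)+O(j).
\]
\end{lemma}

The idea is that near the middle of a facet with normal $u$, adding $M$ moves the facet from its level to just below that level plus $h_M(u)$, and this adds $\lceil h_M(u)\rceil-1$ layers of lattice points.

\begin{proof}
Let $B_\rho$ be a closed ball of radius $\rho>0$ about $0$ that contains $M$. If $\dim X\le1$, then $jX+M$ lies within distance $\rho$ of a segment of length $O(j)$, so $N_M(jX)=O(j)$, and the terms in $j^3$ and $j^2$ vanish.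

Let $\dim X=2$. After a lattice translation, $X\subset u^\perp$ with $u$ primitive. The values of $u$ on $M$ form the open interval $(-h_M(-u),h_M(u))$, which contains $\lceil h_M(u)\rceil+\lceil h_M(-u)\rceil-1$ integers $l$. For each of them the slice of $jX+M$ at level $l$ is $jX+\{m\in M:u\cdot m=l\}$ and contains $j^2\operatorname{ar}(X)+O(j)$ lattice points. Since $A_u(X)=A_{-u}(X)=\operatorname{ar}(X)$ and all other faces have dimension at most one, this is the claim.

Let $\dim X=3$. By \eqref{eq:ehrhart} it suffices to show
\begin{equation}\label{eq:star}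
N_M(jX)-|jX\cap\mathbb{Z}^3|=j^2\sum_u\bigl(\lceil h_M(u)\rceil-1\bigr)A_u(X)+O(j).
\end{equation}
The left side is the sum of $[x\in jX+M]-[x\in jX]$ over $x\in\mathbb{Z}^3$. Note that $x\in jX+M$ if and only if $x-M$ meets $jX$, and that $x-M\subseteq x+B_\rho$. If $x+B_\rho$ misses the boundary of $jX$, it is contained in $jX$ or disjoint from it, and $x$ contributes $0$. Call the remaining lattice points \emph{near}.

Call a near point $x$ \emph{singular} if $x+B_\rho$ meets the planes of two different facets of $jX$, and \emph{regular} otherwise. There are $O(j)$ singular points. Indeed, two parallel facet planes are more than $2\rho$ apart for large $j$. The points within distance $\rho$ of two nonparallel planes lie within a distance $\kappa$ of their common line, where $\kappa$ depends only on $\rho$ and the two normals; near points also lie in a ball of radius $O(j)$; and a cylinder of radius $\kappa$ and length $O(j)$ contains $O(j)$ lattice points.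

Let $x$ be regular and let $y\in x+B_\rho$ lie in the facet $jF$ with primitive outer normal $u$. The ball $x+B_\rho$ meets no other facet plane and contains the point $y$ of $jX$, so it satisfies all other facet inequalities. Hence within this ball $jX$ coincides with the half-space $u\cdot z\le jh_X(u)$. With $l=u\cdot x-jh_X(u)$ we obtain
\[
x\in jX\iff l\le0,\qquad x\in jX+M\iff u\cdot m\ge l\text{ for some }m\in M\iff l<h_M(u);
\]
the last step uses that $M$ is open, so that the supremum $h_M(u)$ is not attained.

For a facet $F$ with normal $u$ and an integer $l$ with $|l|\le\rho|u|$, let $\Sigma_{F,l}$ be the set of lattice points $x$ with $u\cdot x-jh_X(u)=l$ whose orthogonal projection to the plane of $jF$ lies in $jF$. These are the lattice points in a translate of $jF$, so $|\Sigma_{F,l}|=j^2A_u(X)+O(j)$, and they are near, being at distance $|l|/|u|\le\rho$ from $jF$. A regular point $x$ as above lies in $\Sigma_{F,l}$, because its projection lies in $x+B_\rho$ and hence in $jF$. It lies in no $\Sigma_{F',l'}$ with $F'\ne F$, because $x+B_\rho$ misses the plane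 of $jF'$. So the left side of \eqref{eq:star} equals
\[
\sum_F\ \sum_{|l|\le\rho|u|}\bigl([l<h_M(u)]-[l\le0]\bigr)\,j^2A_u(X)+O(j).
\]
As $|h_M(u)|\le\rho|u|$, the difference of brackets vanishes for $|l|>\rho|u|$. Its sum over all $l\in\mathbb{Z}$ counts the integers with $1\le l<h_M(u)$ if $h_M(u)>0$, and is minus the number of integers with $h_M(u)\le l\le0$ if $h_M(u)\le0$. In both cases it is $\lceil h_M(u)\rceil-1$.
\end{proof}

\begin{proposition}\label{prop:deltaN}
For every $M$ as in Lemma~\ref{lem:NM},
\[
\Delta N_M=1+\lceil h_M(o_1)\rceil+\lceil h_M(o_2)\rceil+\lceil h_M(o_3)\rceil-\lceil h_M(a)\rceil-\lceil h_M(b)\rceil .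
\]
\end{proposition}

\begin{proof}
Put $f(u)=\lceil h_M(u)\rceil-\frac12$. By Theorem~\ref{thm:mcm}, $q(n,m)=N_M(nP_0+mR_0)$ is a polynomial of degree at most $3$. Lemma~\ref{lem:asym}, applied to $X=nP_0+mR_0$ and compared with the expansion of $q(jn,jm)$ in powers of $j$, shows that the homogeneous parts of $q$ of degrees $3$ and $2$ take the values $\operatorname{vol}X$ and $\sum_uf(u)A_u(X)$. The parts of degrees $1$ and $0$ cancel in $q(1,1)-q(1,0)-q(0,1)+q(0,0)$. The same holds with $Q_0$ in place of $P_0$, and subtracting gives
\[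
\Delta N_M=\Delta\operatorname{vol}+\sum_uf(u)\,\Delta A_u .
\]
For the volume we use the standard expansion into mixed volumes. For lattice polytopes $X,R\subset\mathbb{R}^3$ of any dimension,
\[
\operatorname{vol}(X+mR)=\operatorname{vol}X+m\sum_uh_R(u)A_u(X)+m^2\sum_uh_X(u)A_u(R)+m^3\operatorname{vol}R ;
\]
this is the usual formula with unit normals and Euclidean areas, in which the factors $|u|$ cancel. The triangle $R_0$ has $r_1\times r_2=(2,2,1)$, so $A_u(R_0)=\frac12$ for $u=\pm(2,2,1)$, and the coefficient of $m^2$ is half the width of $X$ along $(2,2,1)$. The values of $(2,2,1)$ are $0,-2,-2,-1$ on the vertices of $Q_0$ and $-2,-2,-1$ on those of $P_0$, so the coefficients are $1$ and $\frac12$. The facets of $Q_0$ have normals $e_1,e_2,e_3,-(1,1,1)$ and normalized area $\frac12$, and $h_{R_0}$ takes the values $1,1,0,1$ there; the coefficient of $m$ is $\frac32$. For $P_0$ the normals are $\pm(1,1,1)$, with values $0$ and $1$; the coefficient is $\frac12$. Hence $\Delta\operatorname{vol}=(1+\frac32)-(\frac12+\frac12)=\frac32$. By Lemma~\ref{lem:deltaA}, $\Delta N_M=\frac32+f(o_1)+f(o_2)+f(o_3)-f(a)-f(b)$,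 and the constants add up to $\frac32-\frac32+1=1$.
\end{proof}

\begin{remark}\label{rem:nonneg}
Point counts alone do not violate the inequality on this triple. We have $a=\frac12o_1+\frac34o_2+\frac14o_3$ and $b=\frac12o_1+\frac14o_2+\frac34o_3$, so sublinearity of $h_M$ gives $h_M(a)+h_M(b)\le\sum_ih_M(o_i)$. Rounding up adds less than $2$ on the left, whence $\lceil h_M(a)\rceil+\lceil h_M(b)\rceil\le\sum_i\lceil h_M(o_i)\rceil+1$ and $\Delta N_M\ge0$. The cheapest point counts have $\Delta N_M=0$, and they exist because of the rounding.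
\end{remark}

\section{The counterexample}\label{sec:phi}

As in Example~\ref{ex:plane}, we want a set $M$ with a corner at the origin that lies below the planes $a^\perp$ and $b^\perp$. A large $M$ produces many new points, while Proposition~\ref{prop:deltaN} asks for small $h_M(o_i)$. The largest region on which all $o_i$ are nonpositive is a simplicial cone, with generators
\[
g_1=(-1,-1,2),\qquad g_2=(-1,1,-2),\qquad g_3=(1,-1,-2).
\]
The scalar products are
\begin{equation}\label{eq:table}
\begin{array}{c|rrrrr}
 & o_1 & o_2 & o_3 & a & b\\ \hline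
g_1 & -2 & 0 & 0 & -1 & -1\\
g_2 & 0 & -4 & 0 & -3 & -1\\
g_3 & 0 & 0 & -4 & -1 & -3
\end{array}
\end{equation}
so $C=\operatorname{cone}(g_1,g_2,g_3)$ is indeed $\{x:o_i\cdot x\le0,\ i=1,2,3\}$. Let $H=\operatorname{conv}(0,g_1,g_2,g_3)$. The interior of $C$ consists of the points $\sum\lambda_ig_i$ with all $\lambda_i>0$, and the interior of $H$ of those that also have $\sum\lambda_i<1$. By \eqref{eq:table}, $h_H$ vanishes at $o_1,o_2,o_3,a,b$. For $u\in\{a,b\}$ we have $u\cdot g_i\le-1$, so $u\cdot\sum\lambda_ig_i\le-\sum\lambda_i$ for $\lambda_i\ge0$, and therefore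
\begin{equation}\label{eq:intH}
c\in\operatorname{int}C\ \text{ and }\ u\cdot c>-1\quad\Longrightarrow\quad c\in\operatorname{int}H .
\end{equation}
Let $t_a=-\frac14g_2=(\frac14,-\frac14,\frac12)$ and $t_b=-\frac14g_3=(-\frac14,\frac14,\frac12)$, put
\[
M_0=\operatorname{int}H,\qquad M_a=t_a+\operatorname{int}H,\qquad M_b=t_b+\operatorname{int}H,
\]
and write $N_0,N_a,N_b$ for the corresponding point counts. At $(o_1,o_2,o_3,a,b)$ the support functions of $M_0,M_a,M_b$ take the values $(0,0,0,0,0)$, $(0,1,0,\frac34,\frac14)$ and $(0,0,1,\frac14,\frac34)$. Proposition~\ref{prop:deltaN} gives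
\begin{equation}\label{eq:deltas}
\Delta N_0=1,\qquad \Delta N_a=1+1-1-1=0,\qquad \Delta N_b=0 .
\end{equation}
Next let
\[
d_a=(-\sqrt2,\,-1,\,2\sqrt2+1)\in a^\perp,\qquad d_b=(-1,\,-\sqrt2,\,2\sqrt2+1)\in b^\perp .
\]
Neither vector is parallel to a lattice vector, since the ratio of the first two coordinates is irrational. Apart from this, only the following signs will be used:
\begin{equation}\label{eq:signs}
e_2\cdot d_a=e_1\cdot d_b=-1<0,\qquad b\cdot d_a=a\cdot d_b=\sqrt2-1>0 .
\end{equation}
For $u\in\{a,b\}$ put
\[
\zeta_u(P)=\tfrac12\operatorname{ar}(P^u)+\tfrac12\psi_{d_u}(P^u),\qquad \omega(P)=h_P(a)+h_P(b)+h_P(-a-b).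
\]
The reason for mixing the area with $\psi_d$ will appear in Example~\ref{ex:exceptional} and Remark~\ref{rem:theta}. The valuation $\omega$ is monotone, Minkowski additive and integer-valued on lattice polytopes. Define
\begin{equation}\label{eq:phi}
\phi=\zeta_a+\zeta_b+\tfrac74N_0+192\,(N_a+N_b)+20000\,\omega .
\end{equation}
By Section~\ref{sec:blocks}, $\phi$ is a $\mathbb{Z}^3$-valuation. The reflection $\iota$ fixes $g_1$, $C$ and $H$ and exchanges $g_2\leftrightarrow g_3$, $t_a\leftrightarrow t_b$ and $d_a\leftrightarrow d_b$. So each statement proved for $a$ holds for $b$, with the first two coordinates swapped.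

\begin{proposition}\label{prop:notCM}
$\mathrm{CM}\phi(Q_0,R_0)-\mathrm{CM}\phi(P_0,R_0)=-\frac14$.
\end{proposition}

\begin{proof}
The faces $Q_0^a=\{0\}$, $(Q_0+R_0)^a=[0,r_1]$ and $P_0^a=[-e_2,-e_3]$ have dimension at most one. The face $(P_0+R_0)^a=[-e_2,-e_3]+[0,r_1]$ is a parallelogram spanned by a basis of $\Lambda_a$, since $(0,1,-1)\times r_1=-a$. Hence $\Delta\zeta_a=-(\frac12+\frac12)=-1$, and $\Delta\zeta_b=-1$ by symmetry. Additivity gives $\Delta\omega=0$. With \eqref{eq:deltas}, $\Delta\phi=-1-1+\frac74=-\frac14$.
\end{proof}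

\section{Monotonicity of the counterexample}\label{sec:monotone}

\begin{theorem}\label{thm:monotone}
The valuation $\phi$ in \eqref{eq:phi} is monotone.
\end{theorem}

\subsection{Reduction to two estimates}

Fix a nonempty lattice polytope $P$, a point $v\in\mathbb{Z}^3$ and $Q=\operatorname{conv}(P\cup\{v\})$. We must show $\phi(P)\le\phi(Q)$. Let
\[
V=\{u\in\{a,b\}:\ u\cdot v>h_P(u)\}.
\]
If $u\in\{a,b\}\setminus V$, then $P^u\subseteq Q^u$ and $\zeta_u(P)\le\zeta_u(Q)$. If $u\in V$, then $Q^u=\{v\}$ and $\zeta_u$ drops to $0$; the \emph{loss} is $\lambda_u=\zeta_u(P)$. All other terms of $\phi$ are monotone, so we may assume $V\ne\emptyset$. Then $\omega(Q)-\omega(P)\ge1$, by integrality. For $u\in V$ put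
\[
S_u=P^u,\qquad \tau_u=u\cdot v-h_P(u)\ge1,\qquad E_u=\{x:\ u\cdot x=h_P(u)\}.
\]
If $\dim S_u\le1$, then $\lambda_u=0$. Recall that the \emph{lattice width} of a lattice polygon $S\subset\mathbb{R}^2$ is the minimum of $h_S(y)+h_S(-y)$ over nonzero $y\in\mathbb{Z}^2$; it is a positive integer, attained at a primitive $y$, and in a suitable basis of $\mathbb{Z}^2$ this $y$ is the second coordinate function. For $S_u$ the width is taken with respect to the lattice $E_u\cap\mathbb{Z}^3$, a translate of $\Lambda_u$. Call a two-dimensional $S_u$ \emph{thin} if its width is $1$ and \emph{wide} otherwise.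

\begin{proposition}\label{prop:wide}
If $u\in V$ and $S_u$ is wide, then $\lambda_u\le192\,\bigl(N_u(Q)-N_u(P)\bigr)+6145$.
\end{proposition}

\begin{proposition}\label{prop:thin}
The sum of $\lambda_u$ over those $u\in V$ with $S_u$ thin is at most $\frac74\bigl(N_0(Q)-N_0(P)\bigr)+\frac{25}4$.
\end{proposition}

Together they bound the total loss by the gain of $\frac74N_0+192(N_a+N_b)$ plus $2\cdot6145+\frac{25}4<20000$, and the gain of $20000\,\omega$ covers this constant. So Theorem~\ref{thm:monotone} follows from the two propositions.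

\subsection{Wide faces}

The set $M_a$ reaches up to the level $\frac34$ in direction $a$. So $P+M_a$ does not reach the lattice plane above $S_a$, but $Q+M_a$ does, and it contains there a shrunken copy of $S_a$. We need to know that such a copy, in arbitrary position, catches a fixed share of lattice points.

\begin{lemma}\label{lem:shrunk}
Let $S\subset\mathbb{R}^2$ be a lattice polygon of lattice width $W\ge2$. Every translate of $\frac58S$ contains at least $\frac1{128}\operatorname{area}(S)-32$ points of $\mathbb{Z}^2$.
\end{lemma}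

\begin{proof}
Choose a lattice basis in which $S$ has width $W$ in the $y$-direction. Let $K$ be a translate of $\frac58S$, with $y$-range $[y_0,y_0+Y]$, $Y=\frac58W$. The length $l(y)$ of the horizontal slice of $K$ is a nonnegative concave function on this range; let $l^*$ be its maximum, attained at $y^*$. On $J=[y_0+\frac Y{10},y_0+\frac{9Y}{10}]$ we have $l\ge l^*/10$: for $y\in J$ with $y<y^*$, concavity on $[y_0,y^*]$ gives $l(y)\ge\frac{y-y_0}{y^*-y_0}l^*\ge\frac{Y/10}{Y}l^*$, and for $y>y^*$ use $[y^*,y_0+Y]$ in the same way. The interval $J$ has length $\frac45Y=\frac W2\ge1$, so it contains at least $\lfloor\frac45Y\rfloor\ge\frac25Y$ integers, and each corresponding slice contains at least $l^*/10-1$ lattice points.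

If $l^*\ge20$, then $l^*/10-1\ge l^*/20$, and the number of lattice points is at least
\[
\tfrac25Y\cdot\tfrac{l^*}{20}=\tfrac1{50}Yl^*\ge\tfrac1{50}\operatorname{area}(K)=\tfrac1{50}\cdot\tfrac{25}{64}\operatorname{area}(S)=\tfrac1{128}\operatorname{area}(S).
\]
If $l^*<20$, the horizontal slices of $S$ have length less than $32$, and we show that $S$ is small. Let $p,q\in S$ have minimal and maximal $y$-coordinate. An integral shear $(x,y)\mapsto(x+ky,y)$ preserves slice lengths and changes $q_x-p_x$ by $kW$, so we may assume $|q_x-p_x|\le W/2$. Every point of $S$ shares its slice with a point of $[p,q]$, so the width of $S$ in the $x$-direction is at most $W/2+64$. Minimality of $W$ gives $W\le W/2+64$, that is, $W\le128$. Hence $\operatorname{area}(S)\le32\cdot128$, and the claimed bound is at most $0$.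
\end{proof}

The hypothesis $W\ge2$ enters only through $\frac W2\ge1$, and it is needed: for $W=1$ a translate of $\frac58S$ fits strictly between two lattice lines.

\begin{proof}[Proof of Proposition~\ref{prop:wide}]
By symmetry let $u=a$, and write $S=S_a$, $h=h_P(a)$, $\tau=\tau_a$. By \eqref{eq:table} the values of $a$ on $M_a$ form the open interval $(\frac34-3,\frac34)$. Choose $m\in M_a$ with $a\cdot m=\frac58$ and put $s=\frac3{8\tau}\le\frac38$. The set $(1-s)S+sv+m\subseteq Q+M_a$ lies at the level $h+s\tau+\frac58=h+1$. It contains a translate of $\frac58S$, because $(1-s)S=\frac58S+(\frac38-s)S$. The plane at level $h+1$ misses $P+M_a$, on which $a\cdot x<h+\frac34$, and its lattice points form a translate of $\Lambda_a$. Lemma~\ref{lem:shrunk} gives $N_a(Q)-N_a(P)\ge\frac1{128}\operatorname{ar}(S)-32$. Pick's theorem says that $\operatorname{ar}(S)=I+\frac12B-1$, where $I$ and $B$ are the numbers of interior and boundary lattice points. So $\psi_{d_a}(S)\le I+B\le2\operatorname{ar}(S)+2$, and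
\[
\lambda_a\le\tfrac32\operatorname{ar}(S)+1\le192\,\bigl(N_a(Q)-N_a(P)+32\bigr)+1 .\qedhere
\]
\end{proof}

\subsection{The shadow of the new vertex}

For thin faces we use $N_0$. Call $x\in\mathbb{Z}^3$ \emph{new} if $x\in(Q+M_0)\setminus(P+M_0)$; the number of new points is $N_0(Q)-N_0(P)$. For $u\in\{a,b\}$ we have $u\cdot m<0$ on $M_0$, so $P+M_0$ misses $E_u$. Hence
\begin{equation}\label{eq:new}
\text{every lattice point of }E_u\cap(Q+M_0)\text{ is new.}
\end{equation}

Let $u\in V$ with $S=S_u$ thin, and $\tau=\tau_u$. There are a basis $(e,f)$ of $\Lambda_u$ and $x_0\in\mathbb{Z}^3$ such that $S$ lies between the lines $\ell_0=x_0+\mathbb{R}e$ and $\ell_1=\ell_0+f$ and meets both. All lattice points of $S$, in particular its vertices, lie on these lines. So $S=\operatorname{conv}(T_0\cup T_1)$, where $T_i=S\cap\ell_i$ is a lattice segment or a point; let $L_i$ be its length in units of $e$. Either line may be called $\ell_0$. A closed segment of length $L$ on one of the lines contains at least $L-1$ lattice points.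

The loss is of the order of $L_0+L_1$, so what matters are configurations that are long in the direction $e$. This suggests to project along $e$. Since $(e,f)$ extends to a basis of $\mathbb{Z}^3$, there is $w\in\mathbb{Z}^3$ with $w\cdot e=0$ and $w\cdot f=1$; it is primitive, and unique up to adding an integer multiple of $u$. The linear map $\pi(x)=(w\cdot x,\,u\cdot x)$ has kernel $\mathbb{R}e$, and $\pi(f)=(1,0)$, $\pi(v-x_0)=(p,\tau)$ with $p=w\cdot(v-x_0)\in\mathbb{Z}$. Put
\[
\eta_i=\frac{w\cdot g_i}{|u\cdot g_i|}\quad(i=1,2,3),\qquad \eta_-=\min_i\eta_i,\qquad \eta_+=\max_i\eta_i,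
\]
so that $\pi(g_i)$ is a positive multiple of $(\eta_i,-1)$. Thus $\pi(C)$ is the wedge spanned by $(\eta_-,-1)$ and $(\eta_+,-1)$, and $\eta_-<\eta_+$ because $\pi$ is onto. The points of $\operatorname{int}C$ at the level $u\cdot c=-z<0$ project to the points $(y,-z)$, where $y/z$ runs through all convex combinations of the $\eta_i$ with positive weights. Hence
\begin{equation}\label{eq:wedge}
z>0\ \text{ and }\ \eta_-z<y<\eta_+z\quad\Longrightarrow\quad (y,-z)=\pi(c)\ \text{ for some } c\in\operatorname{int}C .
\end{equation}
The wedge with apex $(p,\tau)$ meets the horizontal axis in the interval $[\alpha,\beta]$, where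
\[
\alpha=p+\tau\eta_-,\qquad\beta=p+\tau\eta_+ .
\]
We call it the \emph{shadow} of $v$; see Figure~\ref{fig:shadow}. Replacing $w$ by $w+ku$ lowers each $\eta_i$ by $k$ and raises $p$ by $k\tau$, so $\alpha$, $\beta$ and $\eta_+-\eta_-$ do not depend on the choice of $w$; neither does $w\cdot d_u$. Exchanging the two lines replaces $x_0,f,w$ by $x_0+f,-f,-w$, hence $p$ by $1-p$, $\eta_i$ by $-\eta_i$ and $[\alpha,\beta]$ by $[1-\beta,1-\alpha]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\fill[gray!20] (1,1)--(0,0)--(1.333,0)--cycle;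
\draw (0,0)--(1,1)--(1.333,0);
\draw[->] (-0.35,0)--(1.75,0);
\draw[very thick] (0,0)--(1,0);
\draw[->,thick,dashed] (0.75,0.75)--(0.99,0.03);
\fill (0,0) circle (0.022) node[below] {$\ell_0,\ \alpha=0$};
\fill (1,0) circle (0.022) node[below] {$\ell_1$};
\fill (1,1) circle (0.022) node[above] {$v$};
\fill (0.75,0.75) circle (0.016) node[left] {$s=\tfrac34\ $};
\draw (1.333,0.03)--(1.333,-0.03) node[below] {$\ \ \beta=\tfrac43$};
\end{tikzpicture}
\caption{A thin face seen along the direction of its two lattice lines $\ell_0,\ell_1$, which appear as the points $0$ and $1$ on the axis. The cone $C$, attached to the new vertex $v$, casts the shadow $[\alpha,\beta]$ on the axis; shown is the shortest case $[0,\frac43]$. From the cross-section of the pyramid over $T_0\subset\ell_0$ at three quarters of the way to $v$, which has a quarter of the length of $T_0$, one descends to $\ell_1$ parallel to the right edge of the cone.}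
\label{fig:shadow}
\end{figure}

\begin{lemma}[Length of the shadow]\label{lem:length}
We have $\eta_+-\eta_-\ge\frac43$. If $\alpha\ge0$, then $\beta\ge\frac43\tau$, and moreover $\beta\ge2$ unless $\tau=1$ and
\[
u=a,\ w\in e_2+\mathbb{Z}a\qquad\text{or}\qquad u=b,\ w\in e_1+\mathbb{Z}b .
\]
We call this the \emph{exceptional case}.
\end{lemma}

\begin{proof}
By symmetry let $u=a$. The third coordinate of $a$ is $1$, so we may assume $w=(w_1,w_2,0)$, with $\gcd(w_1,w_2)=1$. Let $k=w_1+w_2$ and $\delta=w_1-w_2$; these integers have the same parity. From $|a\cdot g_i|=1,3,1$ we get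
\[
(\eta_1,\eta_2,\eta_3)=(-k,\,-\tfrac\delta3,\,\delta).
\]
Write $D=\eta_+-\eta_-$. If $\delta=0$, then $w=\pm(1,1,0)$ and $D=2$. If $\delta\ne0$, then $D\ge|\eta_3-\eta_2|=\frac43|\delta|$. So $D\ge\frac43$. Now let $\alpha\ge0$. Then $\beta=\alpha+\tau D\ge\tau D\ge\frac43\tau$, which exceeds $2$ if $\tau\ge2$. Let $\tau=1$. If $\delta=0$, then $\beta\ge D=2$; if $\delta\le-2$, then $\beta\ge D\ge\frac83$. If $\delta\ge1$, then $\eta_-<0$, so the integer $p\ge-\eta_-$ is at least $1$, and $\eta_+\ge1$; thus $\beta=p+\eta_+\ge2$. If $\delta=-1$, then $k$ is odd and the three numbers are $-k,\frac13,-1$. For $k\ge3$ we get $D>3$, for $k\le-1$ we get $D\ge2$, and $k=1$ means $w=e_2$.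
\end{proof}

\begin{lemma}[New points on the two lines]\label{lem:lines}
\begin{itemize}
\item[(a)] If $\alpha<0$, then $\ell_0$ contains at least $L_0-1$ new points.
\item[(b)] If $\beta>1$, then $\ell_1$ contains at least $L_1-1$ new points.
\item[(c)] If $\alpha\ge0$, then $\ell_1$ contains at least $(1-\frac1\beta)L_0-1$ new points.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We may assume $L_0\ge2$, and we show that every lattice point $x$ in the relative interior of $T_0$ is new. As in Example~\ref{ex:plane}, we move from $x$ a little into $Q$ and return along a vector of $C$. Since $\alpha<0$ and $\alpha<\beta$, there is $\nu>0$ with $\alpha<-\nu<\beta$, that is, $\eta_-\tau<-\nu-p<\eta_+\tau$. By \eqref{eq:wedge} there is $c\in\operatorname{int}C$ with $\pi(c)=(-\nu-p,-\tau)$. Fix $y\in T_1$. Then $\pi(y-x)=(1,0)$ and $\pi(v-x)=(p,\tau)$, so $-c=\nu(y-x)+(v-x)+\kappa e$ for some real $\kappa$. For small $\varepsilon>0$,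
\[
x-\varepsilon c=(1-\varepsilon\nu-\varepsilon)\,x'+\varepsilon\nu\,y+\varepsilon v,\qquad x'=x+\frac{\varepsilon\kappa}{1-\varepsilon\nu-\varepsilon}\,e\in T_0 ,
\]
so $x-\varepsilon c\in Q$, and $\varepsilon c\in M_0$ by \eqref{eq:intH}. Hence $x\in Q+M_0$, and $x$ is new by \eqref{eq:new}.

(b) Exchange the lines: the new value of $\alpha$ is $1-\beta<0$, and (a) applies.

(c) By Lemma~\ref{lem:length}, $\beta\ge\frac43\tau$, so $\beta>\tau\ge1$; also $\beta>\alpha$. Hence all $s>\frac1\beta$ close to $\frac1\beta$ satisfy $s<1$, $s\tau<1$ and $s\alpha<1<s\beta$. The last pair of inequalities says $\eta_-s\tau<1-sp<\eta_+s\tau$. By \eqref{eq:wedge} there is $c\in\operatorname{int}C$ with $\pi(c)=(1-sp,-s\tau)=\pi\bigl(f-s(v-x_0)\bigr)$, and $c\in M_0$ by \eqref{eq:intH}, since $u\cdot c=-s\tau>-1$. The set $(1-s)T_0+sv+c$ lies in $Q+M_0$. It is a segment of length $(1-s)L_0$ parallel to $e$, and it lies on $\ell_1$, because $(1-s)x_0+sv+f-s(v-x_0)=x_0+f$. So $\ell_1$ contains at least $(1-s)L_0-1$ new points. Let $s\downarrow\frac1\beta$.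
\end{proof}

\begin{example}[The exceptional case]\label{ex:exceptional}
Let $u=a$, $e=(1,0,-2)$, $f=(0,1,-1)$, $w=e_2$, $x_0=0$, and take $P=S=\operatorname{conv}(0,Le,f)$ and $v=e_2$. Then $L_0=L$, $L_1=0$, $p=\tau=1$ and $(\eta_1,\eta_2,\eta_3)=(-1,\frac13,-1)$, so the shadow is $[0,\frac43]$, as in Figure~\ref{fig:shadow}. No point of $\ell_0$ is new: $o_2$ vanishes on $\ell_0$, it takes the values $0,0,-1,0$ at the vertices $0,Le,f,v$ of $Q$, and it is negative on $M_0$. The limit $s=\frac34$ in part (c) is explicit: $\frac34v+\frac14g_2=f-\frac14e$, so $\frac14T_0+\frac34v+\frac14g_2$ is a segment of length $L/4$ on $\ell_1$. The lemma thus finds about $L/4$ new points, against an area of $L/2$. Paying for the area with these points would need the weight $2$, which is just too much. But $w\cdot d_a<0$, so $\psi_{d_a}$ counts no point of $T_0$, and $\zeta_a(P)\le\frac L4+\frac12$. This is the purpose of $\psi_d$: it moves weight from the line that is badly paid for to the other one.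
\end{example}

\subsection{One thin face}

The trapezoid $S$ has $\operatorname{ar}(S)=\frac12(L_0+L_1)$. Since $d_u\in u^\perp$ is not parallel to $e$, we have $w\cdot d_u\ne0$. If $w\cdot d_u>0$, a step along $d_u$ from a point of $\ell_1$ leaves $S$, so $\psi_{d_u}(S)$ counts only points of $T_0$ and is at most $L_0+1$. If $w\cdot d_u<0$, it is at most $L_1+1$. Therefore
\begin{equation}\label{eq:loss}
\lambda_u\le\mu L_0+(1-\mu)L_1+\tfrac12,\qquad \mu=\begin{cases}\frac34&\text{if }w\cdot d_u>0,\\[2pt] \frac14&\text{if }w\cdot d_u<0.\end{cases}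
\end{equation}

\begin{lemma}\label{lem:oneface}
One of the lines $\ell_0,\ell_1$, call it $\ell^u$, contains a number $n_u$ of new points with $\lambda_u\le\frac74n_u+\frac94$.
\end{lemma}

\begin{proof}
Label the lines so that $L_0\ge L_1$. By \eqref{eq:loss} it suffices to find $\ell^u$ and a number $m$ with $n_u\ge m-1$ and $\mu L_0+(1-\mu)L_1\le\frac74m$.

If $\alpha<0$, take $\ell^u=\ell_0$ and $m=L_0$, by Lemma~\ref{lem:lines}(a). If $\alpha\ge0$, then $\beta>1$ by Lemma~\ref{lem:length}; take $\ell^u=\ell_1$ and $m=\max\bigl(L_1,(1-\frac1\beta)L_0\bigr)$, by Lemma~\ref{lem:lines}(b) and (c). Outside the exceptional case $\beta\ge2$, so $L_0\le2m$ and $L_1\le m$, and since $L_0\ge L_1$,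
\[
\mu L_0+(1-\mu)L_1\le\tfrac34L_0+\tfrac14L_1\le\tfrac32m+\tfrac14m=\tfrac74m .
\]
In the exceptional case $\beta\ge\frac43$, so $L_0\le4m$ and $L_1\le m$. The first relation in \eqref{eq:signs} gives $w\cdot d_u=-1$, so $\mu=\frac14$ and $\frac14L_0+\frac34L_1\le m+\frac34m=\frac74m$.
\end{proof}

\begin{remark}\label{rem:theta}
With $(1-\theta)\operatorname{ar}+\theta\psi_{d_u}$ in place of the equal mixture, the last two estimates give the factors $\frac{3+\theta}2$ and $\frac{5-3\theta}2$. The area alone yields $\frac52$ and $\psi_{d_u}$ alone yields $2$; at $\theta=\frac12$ both factors are $\frac74$.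
\end{remark}

\subsection{Two thin faces}

\begin{proof}[Proof of Proposition~\ref{prop:thin}]
Let $n=N_0(Q)-N_0(P)$. If at most one face occurs in the sum, Lemma~\ref{lem:oneface} suffices. Let $a,b\in V$ with $S_a$ and $S_b$ both thin. If $\ell^a\ne\ell^b$, the lines share at most one point, so $n\ge n_a+n_b-1$ and $\lambda_a+\lambda_b\le\frac74(n+1)+\frac92=\frac74n+\frac{25}4$.

It remains to treat $\ell^a=\ell^b=\ell$. Here Lemma~\ref{lem:oneface} would spend the same new points twice, so we must count on the other lines as well. In return, the geometry is now explicit. The line $\ell$ is $E_a\cap E_b$, with primitive direction $e=a\times b=(-1,-1,3)$. For $f=(0,1,-1)$ we have $e\times f=-a$ and $b\cdot f=1$, so $(e,f)$ is a basis of $\Lambda_a$, and the lattice lines in $E_a$ parallel to $e$ are the integer levels of $b$. The second line of $S_a$ is adjacent to $\ell$, and $b\cdot x\le h_P(b)$ on $P$; so it is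
\[
\ell_a=\{x:\ a\cdot x=h_P(a),\ b\cdot x=h_P(b)-1\}.
\]
By symmetry the second line of $S_b$ is $\ell_b=\{x:a\cdot x=h_P(a)-1,\ b\cdot x=h_P(b)\}$. The three lines are parallel and distinct. Let $l,l_a,l_b$ be the lengths of $P\cap\ell=S_a\cap\ell=S_b\cap\ell$, of $S_a\cap\ell_a$ and of $S_b\cap\ell_b$.

For $u=a$ take $\ell_0=\ell_a$, $\ell_1=\ell$ and $w=b$. Then $p=\tau_b+1$, and $(\eta_1,\eta_2,\eta_3)=(-1,-\frac13,-3)$ by \eqref{eq:table}. For $u=b$ take $\ell_0=\ell_b$, $\ell_1=\ell$ and $w=a$. The shadows have the endpoints
\[
\alpha_a=\tau_b+1-3\tau_a,\quad \beta_a=\tau_b+1-\tfrac13\tau_a,\qquad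
\alpha_b=\tau_a+1-3\tau_b,\quad \beta_b=\tau_a+1-\tfrac13\tau_b .
\]
By the second relation in \eqref{eq:signs}, $\mu=\frac34$ for both faces, so \eqref{eq:loss} gives
\begin{equation}\label{eq:loss2}
\lambda_a+\lambda_b\le\tfrac12l+\tfrac34l_a+\tfrac34l_b+1 .
\end{equation}
If $\tau_a\le\tau_b$ then $\beta_a>1$, and otherwise $\beta_b>1$. In either case $\ell$ contains at least $l-1$ new points by Lemma~\ref{lem:lines}(b). Since $\alpha_a+\alpha_b=2-2(\tau_a+\tau_b)<0$, at least one of $\alpha_a,\alpha_b$ is negative.

If both are negative, Lemma~\ref{lem:lines}(a) gives $l_a-1$ new points on $\ell_a$ and $l_b-1$ on $\ell_b$. So $n\ge l+l_a+l_b-3$, and \eqref{eq:loss2} gives $\lambda_a+\lambda_b\le\frac74(n+3)+1=\frac74n+\frac{25}4$.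

Otherwise, by symmetry, $\alpha_a<0\le\alpha_b$. Then $\ell_a$ contains at least $l_a-1$ new points. Also $\beta_b=\alpha_b+\frac83\tau_b\ge\frac83$, so by Lemma~\ref{lem:lines}(c) the line $\ell$ contains at least $\frac58l_b-1$ new points. With $m=\max(l,\frac58l_b)$ we get $n\ge m+l_a-2$ and $\frac12l+\frac34l_b\le\frac12m+\frac65m\le\frac74m$. Hence $\lambda_a+\lambda_b\le\frac74(m+l_a)+1\le\frac74(n+2)+1\le\frac74n+\frac{25}4$.
\end{proof}

This completes the proof of Theorem~\ref{thm:monotone}. With Proposition~\ref{prop:notCM}, the valuation $\phi$ is monotone but not CM-monotone.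

\section{Lattices of higher rank}\label{sec:rank}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\Lambda$ have rank $r\ge3$. All $\Lambda$-polytopes lie in $\operatorname{span}_{\mathbb{R}}\Lambda$, so after a linear isomorphism we may assume $\Lambda=\mathbb{Z}^r\subset\mathbb{R}^r$. Let $\varpi\colon\mathbb{R}^r\to\mathbb{R}^3$ be the projection to the first three coordinates; it maps lattice polytopes to lattice polytopes. Put $\Phi(P)=\phi(\varpi(P))$ with $\phi$ as in \eqref{eq:phi}. If $P\cup Q$ is convex, then $\varpi(P\cap Q)=\varpi(P)\cap\varpi(Q)$: for $y=\varpi(p)=\varpi(q)$ with $p\in P$ and $q\in Q$, the segment $[p,q]$ projects to $y$ and meets $P\cap Q$ by \eqref{eq:segment}. As also $\varpi(P\cup Q)=\varpi(P)\cup\varpi(Q)$, the map $\Phi$ is a $\mathbb{Z}^r$-valuation, and it is monotone by Theorem~\ref{thm:monotone}. Since $\varpi$ commutes with Minkowski sums, $\mathrm{CM}\Phi(P_1,\dots,P_k)=\mathrm{CM}\phi(\varpi(P_1),\dots,\varpi(P_k))$. For the copies of $P_0,Q_0,R_0$ in $\mathbb{R}^3\times\{0\}$, Proposition~\ref{prop:notCM} gives the strict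 inequality.
\end{proof}

\section{Vector spaces over subfields of the reals}\label{sec:vector}

The counterexample lives on integrality: a new vertex beyond a face lies at height at least one, and this is what $\omega$ and the point counts register. Over a field a vertex can be placed arbitrarily close to the face. We show that a monotone valuation is then continuous, extend it to all real polytopes, and apply Theorem~\ref{thm:real}. Together with Proposition~\ref{prop:rank2}, the following result proves Theorem~\ref{thm:main}(B).

\begin{proposition}\label{prop:vector}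
Let $\Lambda$ be a vector space over a subfield of $\mathbb{R}$. Every monotone $\Lambda$-valuation $\phi$ is CM-monotone.
\end{proposition}

\begin{proof}
The case $\Lambda=\{0\}$ is trivial. Every subfield of $\mathbb{R}$ contains $\mathbb{Q}$. We replace $\mathbb{R}^d$ by $\operatorname{span}_{\mathbb{R}}\Lambda$ and map a basis contained in $\Lambda$ to the standard basis; then $\mathbb{Q}^d\subseteq\Lambda\subseteq\mathbb{R}^d$. Call $\mathbb{Q}^d$-polytopes \emph{rational}. Let $\mathsf{B}=[-1,1]^d$, and let $\delta(K,K')$ be the Hausdorff distance of nonempty compact sets, the infimum of all $\varepsilon\ge0$ with $K\subseteq K'+\varepsilon\mathsf{B}$ and $K'\subseteq K+\varepsilon\mathsf{B}$.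

\emph{Step 1: a Lipschitz estimate.} Let $\rho\in\mathbb{N}$ and let $P\subseteq\rho\mathsf{B}$ be a nonempty $\Lambda$-polytope. For $N\ge1$, both $\frac1NP$ and $\frac1N\mathsf{B}$ are $\Lambda$-polytopes; here we use that $\Lambda$ is a vector space. Theorem~\ref{thm:mcm}, with the first multiplicity fixed at $N$, shows that $\phi(P+\frac kN\mathsf{B})$ is a polynomial of degree at most $d$ in $k$, hence in $\varepsilon=k/N$. The polynomials in $\varepsilon$ obtained for different $N$ agree at all nonnegative integers, so they coincide. Thus there is one polynomial $f_P$ of degree at most $d$ with $f_P(\varepsilon)=\phi(P+\varepsilon\mathsf{B})$ for all rational $\varepsilon\ge0$. For rational $\varepsilon\in[0,1]$ and a vertex $x$ of $P$ we have $\{x\}\subseteq P+\varepsilon\mathsf{B}\subseteq(\rho+1)\mathsf{B}$, so monotonicity gives $\phi(\{0\})\le f_P(\varepsilon)\le\phi((\rho+1)\mathsf{B})$. By Lagrange interpolation at the points $0,\frac1d,\dots,1$, the coefficients of $f_P$ are bounded in terms of $\rho$, $d$ and $\phi$ only. Hence there is $C_\rho$, independent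 of $P$, with $|f_P(\varepsilon)-f_P(0)|\le C_\rho\varepsilon$ on $[0,1]$. If $P,Q\subseteq\rho\mathsf{B}$ are nonempty $\Lambda$-polytopes and $\delta(P,Q)<\varepsilon\le1$ with $\varepsilon$ rational, then $Q\subseteq P+\varepsilon\mathsf{B}$ gives $\phi(Q)\le f_P(\varepsilon)\le\phi(P)+C_\rho\varepsilon$, and the same holds with $P$ and $Q$ exchanged. Therefore
\begin{equation}\label{eq:lip}
|\phi(P)-\phi(Q)|\le C_\rho\,\delta(P,Q)\qquad\text{if }\delta(P,Q)<1 .
\end{equation}

\emph{Step 2: the extension.} Every nonempty real polytope $P$ is a limit of rational polytopes $P_n$: move the vertices to nearby rational points. By \eqref{eq:lip}, $\phi(P_n)$ is a Cauchy sequence whose limit $\bar\phi(P)$ does not depend on the choice of $P_n$, and $\bar\phi(P)=\phi(P)$ if $P$ is a $\Lambda$-polytope. Passing to the limit in \eqref{eq:lip}, with $C_{\rho+1}$ in place of $C_\rho$, shows that $\bar\phi$ is continuous. Put $\bar\phi(\emptyset)=0$. If $t\in\mathbb{R}^d$ is the limit of rational $t_n$, then $P_n+t_n\to P+t$, so $\bar\phi(P+t)=\bar\phi(P)$. If $P\subseteq Q$, take rational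 $P_n\to P$ and $Q_n'\to Q$, and put $Q_n=\operatorname{conv}(P_n\cup Q_n')$. Whenever $\delta(P_n,P)$ and $\delta(Q_n',Q)$ are less than $\varepsilon$, we have $Q_n\subseteq Q+\varepsilon\mathsf{B}$ and $Q\subseteq Q_n+\varepsilon\mathsf{B}$. So $Q_n\to Q$, and $\phi(P_n)\le\phi(Q_n)$ gives $\bar\phi(P)\le\bar\phi(Q)$.

It remains to prove (ii) for $\bar\phi$. This is not a direct limit argument, since approximating $P$ and $Q$ separately destroys the convexity of the union. A cut by a hyperplane can be approximated, so we prove (ii) for cuts first.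

\emph{Step 3: hyperplane cuts.} Let $E$ be a hyperplane with closed sides $E^+,E^-$. We claim that every polytope $P$ satisfies
\begin{equation}\label{eq:cut}
\bar\phi(P)=\bar\phi(P\cap E^+)+\bar\phi(P\cap E^-)-\bar\phi(P\cap E).
\end{equation}
If $P\subseteq E^-$, then $P\cap E^-=P$ and $P\cap E^+=P\cap E$, so the identity is trivial; the same holds if $P\subseteq E^+$. Otherwise $P$ has points $p^\pm$ strictly inside $E^\pm$. Take rational polytopes $P_n\to P$ and hyperplanes $E_n$ with rational equations whose coefficients converge to those of $E$. We show $P_n\cap E_n^\pm\to P\cap E^\pm$ and $P_n\cap E_n\to P\cap E$. For compact sets $K_n,K$ in a fixed ball, $K_n\to K$ follows by compactness once every limit of a convergent sequence $x_i\in K_{n_i}$, $n_i\to\infty$, lies in $K$, and $\operatorname{dist}(x,K_n)\to0$ for each $x\in K$. The first condition holds because the defining inequalities pass to the limit. For the second, let $0<\lambda\le1$. If $x\in P\cap E^\pm$, then $x_\lambda=(1-\lambda)x+\lambda p^\pm$ lies in $P$ and strictly inside $E^\pm$, so points $y_n\in P_n$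 with $y_n\to x_\lambda$ lie in $E_n^\pm$ for large $n$, and $\limsup_n\operatorname{dist}(x,P_n\cap E_n^\pm)\le\lambda|p^\pm-x|$. If $x\in P\cap E$, choose $y_n^\pm\in P_n$ with $y_n^\pm\to(1-\lambda)x+\lambda p^\pm$. For large $n$ these points lie strictly on opposite sides of $E_n$, so the segment $[y_n^+,y_n^-]\subseteq P_n$ meets $E_n$, and $\limsup_n\operatorname{dist}(x,P_n\cap E_n)\le\lambda\max_\pm|p^\pm-x|$. Let $\lambda\to0$. The sets $P_n\cap E_n^\pm$ and $P_n\cap E_n$ are rational polytopes, since their vertices are vertices of $P_n$ or points where an edge of $P_n$ crosses $E_n$. So \eqref{eq:cut} holds for $P_n$ and $E_n$ by (ii) for $\phi$, and it passes to the limit by continuity.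

\emph{Step 4: cuts imply (ii).} Let $P,Q$ be nonempty real polytopes with $K=P\cup Q$ convex. Write $P$ as an intersection of closed half-spaces $E_1^-,\dots,E_m^-$, and put $K_0=K$, $K_i=K_{i-1}\cap E_i^-$, so that $K_m=P$. We claim that
\[
\bar\phi(K_{i-1})-\bar\phi(Q\cap K_{i-1})=\bar\phi(K_i)-\bar\phi(Q\cap K_i).
\]
If $K_{i-1}\subseteq E_i^-$, then $K_i=K_{i-1}$ and there is nothing to prove. Otherwise let $z\in K_{i-1}\setminus E_i^-$, and let $x\in K_{i-1}\cap E_i^+$. The point $z$ and all points of $[x,z]$ other than $x$ lie in $K$ and outside $E_i^-$, so they are not in $P$, hence in $Q$; as $Q$ is closed, $x\in Q$. Thus $K_{i-1}\cap E_i^+\subseteq Q$, and $K_{i-1}$ and $Q\cap K_{i-1}$ have the same intersection with $E_i^+$ and with $E_i$. Applying \eqref{eq:cut} to both polytopes and subtracting gives the claim. Telescoping from $i=1$ to $m$ yields $\bar\phi(P\cup Q)-\bar\phi(Q)=\bar\phi(P)-\bar\phi(P\cap Q)$.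

So $\bar\phi$ is a monotone $\mathbb{R}^d$-valuation. By Theorem~\ref{thm:real} it is CM-monotone, and hence so is its restriction $\phi$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
Katharina Jochemko and Raman Sanyal, \emph{Combinatorial mixed valuations}, arXiv:1605.07431 (2016).

\bibitem{McM77}
McMullen, Proc. LMS 35 (1977) 113--135.

\bibitem{McM09}
McMullen, Adv. Math. 220 (2009) 303--323.

\end{thebibliography}
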